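# Splitting a Digraph into Branchings, One of Them with Small Out-Degrees

## 1. Oriented forests

Take a digraph $D$ whose underlying graph is a forest, in which every vertex has in-degree at most $2$. We want to split its arcs into two classes so that each vertex receives at most one arc of each class, and so that in the second class each vertex also sends out at most one arc.

**Proposition 1.** If the underlying graph of $D$ is a forest and all in-degrees are at most $2$, then the arcs of $D$ can be split into classes $B_1,B_2$ with all in-degrees at most $1$ in each class and all out-degrees at most $1$ in $B_2$.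

**Proof.** Root every tree of the forest. Let $v$ be a vertex of in-degree $2$. A forest has no parallel edges, so the two in-arcs of $v$ come from two different neighbors, and at most one of these is the parent of $v$. So some in-arc of $v$ comes from a child of $v$. Put one such arc into $B_2$, for every $v$ of in-degree $2$, and put everything else into $B_1$.

Each $v$ has at most one in-arc in $B_2$, and every vertex of in-degree $2$ has lost one in-arc, so in-degrees are at most $1$ in both classes. An arc of $B_2$ leaving $u$ goes to the parent of $u$, and only one arc joins $u$ to its parent. So out-degrees in $B_2$ are at most $1$. $\square$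

Three things happened. We chose an arc into every vertex of largest in-degree. We kept the out-degrees of the chosen arcs small. And what remained was simple enough to be one class by itself. In this example neither class could contain a cycle, because $D$ had none. When $D$ may have cycles, both the choice and the remainder can go wrong. The talk follows these two difficulties. The first can be overcome, and the second gives counterexamples.

## 2. Branchings, fractional arboricity, and the conjecture

Digraphs may have multiple arcs but no loops. A **decomposition** of $D$ is a family of arc-disjoint subdigraphs whose union is $D$. We write $d_D^-(v)$ and $d_D^+(v)$ for the numbers of arcs with head $v$ and with tail $v$, and $\Delta^-(D)$, $\Delta^+(D)$ for the maxima of these over all vertices. For a vertex set $X$, let $e(X)$ be the number of arcs with both ends in $X$.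

**Definition (arborescence, branching).** An $r$-arborescence is a subdigraph $F$, not necessarily spanning, whose underlying graph is a tree, with $r\in V(F)$, such that for every $u\in V(F)$ there is exactly one directed path in $F$ from $r$ to $u$. A branching of $D$ is a spanning subdigraph each of whose components is an arborescence.

For example, on $\{r,u,v\}$ the arcs $r\to u$, $r\to v$ form an arborescence; the arcs $u\to r$, $v\to r$ do not form a branching.

**Fact 1.** A spanning subdigraph is a branching if and only if all its in-degrees are at most $1$ and its underlying graph is a forest. If all in-degrees are at most $1$, the underlying graph is a forest if and only if there is no directed cycle.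

**Proof.** Let $F$ be an $r$-arborescence. If $u$ had two in-arcs in $F$, their tails $v_1,v_2$ would differ, since a tree has no parallel edges. The path from $r$ to $v_i$ avoids $u$, since otherwise a piece of it together with $v_i\to u$ would give a cycle in a tree. So we would get two directed paths from $r$ to $u$. Hence in-degrees are at most $1$.

Conversely, consider a tree component on $n$ vertices with in-degrees at most $1$. It has $n-1$ arcs, so exactly one vertex $r$ has in-degree $0$. From any $u$, walk backward along in-arcs. The walk cannot repeat a vertex, so it stops, and it can stop only at $r$. This gives a directed path from $r$ to $u$, which is unique because the component is a tree.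

For the second sentence: a cycle of length $\ell$ in the underlying graph has $\ell$ arcs whose heads lie among its $\ell$ vertices. If in-degrees are at most $1$, each vertex of the cycle is the head of exactly one of these arcs, so the cycle is directed. The converse is clear. $\square$

In a branching $B$ we speak of parents and children. A vertex $u$ is a descendant of $v$, and $v$ an ancestor of $u$, if $B$ has a directed path from $v$ to $u$; the descendant or ancestor is proper if $u\ne v$. By Fact 1, if $w$ has no in-arc in $B$, then $B+xw$ is again a branching exactly when $x$ is not a descendant of $w$.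

**Definition (fractional arboricity).** For a digraph $D$ with underlying graph $G$,
$$\gamma(D)=\gamma(G):=\max_{H\subseteq G,\ |V(H)|>1}\frac{|E(H)|}{|V(H)|-1}.$$

For a given vertex set the induced subgraph is the worst one. So $\gamma(D)\le g$ means exactly that $e(X)\le g(|X|-1)$ for all $X$ with $|X|\ge2$. A tree with at least one edge has $\gamma=1$, a triangle has $\gamma=3/2$, and two parallel arcs have $\gamma=2$.

If $D$ decomposes into $k$ branchings, each contributes at most $1$ to every in-degree and at most $|X|-1$ to $e(X)$. So $\Delta^-(D)\le k$ and $\gamma(D)\le k$. We use the converse as a black box.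

**Theorem (Frank, 1979).** A digraph $D$ decomposes into $k$ branchings if and only if $\Delta^-(D)\le k$ and $\gamma(D)\le k$.

Here is the question, taken from Hui Gao, Daqing Yang, "Digraph analogues for the Nine Dragon Tree Conjecture", arXiv:2201.10791 (2022).

**Conjecture.** For positive integers $k$ and $d$, if $\gamma(D)\le k+\frac{d-k}{d+1}$ and $\Delta^-(D)\le k+1$, then $D$ decomposes into $k+1$ branchings $B_1,\dots,B_{k+1}$ with $\Delta^+(B_{k+1})\le d$.

Put $K=k+1$ throughout. Then
$$k+\frac{d-k}{d+1}=\frac{kd+k+d-k}{d+1}=\frac{Kd}{d+1}=K-\frac{K}{d+1}.$$
For $k=d=1$ the bound is $1$, so the underlying graph is a forest, and Proposition 1 with Fact 1 is the conjecture in that case.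

The conjecture is false as stated. We shall prove the following.

**Theorem A.** Let $k\ge1$, $d\ge k+2$, $(k,d)\ne(1,3)$. There is a digraph $D$ with $\Delta^-(D)\le k+1$ and $\gamma(D)\le k+\frac{d-k}{d+1}$ such that in every decomposition of $D$ into $k+1$ branchings, every branching has maximum out-degree $>d$.

**Theorem B.** Let $d>k\ge1$. For every real $g>\max\{K-\frac{K}{d-k+1},\,k+\frac1{k+1}\}$ there is a digraph $D$ with $\Delta^-(D)\le k+1$ and $\gamma(D)\le g$ such that in every decomposition of $D$ into $k+1$ branchings, each branching has a vertex of out-degree $>d$.

**Theorem C.** If $d\le k$, $\Delta^-(D)\le k+1$ and $\gamma(D)\le k+\frac{d-k}{d+1}$, then $D$ decomposes into $k+1$ branchings $B_1,\dots,B_{k+1}$ with $\Delta^+(B_{k+1})\le d$. Consequently, for $d\ge k$ this conclusion holds if $\gamma(D)\le k$ and $\Delta^-(D)\le k+1$.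

The cases $d=k+1$ and $(k,d)=(1,3)$ are not settled here. They do not affect the answer, because the conjecture is asserted for all $k,d$.

## 3. Hall's theorem, when no arc joins two full vertices

Call a vertex full if its in-degree is $K$, and let $T$ be the set of full vertices. In a decomposition into $K$ branchings, each branching contains exactly one arc into each full vertex. So $B_{k+1}$ must contain an arc into every vertex of $T$. Let us see what the density bound says about this requirement.

For $S\subseteq V(D)$, let $N^-(S)$ be the set of tails of arcs with head in $S$.

**Lemma 2.** Suppose $\gamma(D)\le\frac{Kd}{d+1}$. Let $S\subseteq T$ be nonempty and let $U=N^-(S)\setminus S$. Then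
$$|S|\le d(|U|-1).\tag{1}$$

**Proof.** Let $X=S\cup U$. A vertex of $S$ has an in-arc, whose tail is a different vertex of $X$, so $|X|\ge2$. All $K|S|$ arcs with head in $S$ lie inside $X$. So $K|S|\le e(X)\le\frac{Kd}{d+1}(|S|+|U|-1)$, that is, $(d+1)|S|\le d|S|+d(|U|-1)$. $\square$

Inequality (1) looks like a Hall condition: the vertices of $S$ want in-neighbors, and each in-neighbor may serve $d$ of them. Suppose $d\le k$ and no arc of $D$ has both ends in $T$. Then $N^-(S)$ is disjoint from $S$, and (1) gives $|S|\le d\,|N^-(S)|$ for every $S\subseteq T$. Apply Hall's theorem to the bipartite graph between $T$ and $d$ copies of each vertex outside $T$. It assigns to each $v\in T$ an in-neighbor $f(v)\notin T$, with each vertex used at most $d$ times. Choose one arc $f(v)\to v$ for each $v\in T$ and let $B$ be the set of chosen arcs. In-degrees in $B$ are at most $1$ and out-degrees at most $d$. All heads are in $T$ and all tails are outside it, so there is no directed cycle, and $B$ is a branching. In $D-A(B)$ all in-degrees are at most $k$, and $\gamma(D-A(B))\le\frac{Kd}{d+1}\le k$ because $d\le k$. Frank's theorem splits $D-A(B)$ into $k$ branchings, and Theorem C holds for such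 $D$.

If arcs inside $T$ are allowed, Hall's theorem no longer controls cycles. Take $k=d=2$, vertices $a,b,c,c'$, and the arcs $a\to b$, $b\to a$, $c\to a$, $c'\to a$, $c\to b$, $c'\to b$. Then $T=\{a,b\}$. The values of $e(X)$ are at most $2$ for pairs, at most $4$ for triples, and $6$ for the whole set, so $\gamma(D)=2=\frac{Kd}{d+1}$. The choice $a\to b$, $b\to a$ respects in-degrees and out-degrees, but it is a directed cycle. Other choices work here. In general we need a search that respects three constraints at once: heads, tails, and acyclicity.

## 4. Rerouting one arc at a time, and Theorem C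

**Lemma 3.** Let $k,d\ge1$, $\Delta^-(D)\le K$, $\gamma(D)\le\frac{Kd}{d+1}$, and $T=\{v:d_D^-(v)=K\}$. Then $D$ has a branching $B$ with $\Delta^+(B)\le d$ containing an arc into every vertex of $T$.

This holds for all $d$, not only $d\le k$. Start from a largest branching with heads in $T$ and out-degrees at most $d$, and suppose it misses a set $Y\subseteq T$. Flipping a whole alternating path, as in Hall's theorem, could close a cycle. So we make one change at a time: a vertex $w$ drops its parent and takes a new parent $x$ that is not a descendant of $w$. Such a change never closes a cycle, but it adds no arc. We need another measure of progress.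

Let $S_0$ consist of $Y$ and all its descendants. An arc $x\to w$ entering $S_0$ from an $x$ with spare capacity either enlarges $B$ (if $w\in Y$) or moves $w$ and its descendants out of $S_0$. If all such tails $x$ are used to capacity, we would like to free one of them by rerouting one of its children, and this gives the next layer $S_1$; and so on. The measure of progress is the list of layer sizes, compared lexicographically.

**Proof of Lemma 3.** We regard branchings as arc sets.

**Step 1: set up the layers.** Call a branching admissible if all its heads are in $T$ and all its out-degrees are at most $d$; the empty set is admissible. Given an admissible $B$, call a vertex saturated if it has $d$ out-arcs in $B$. Let $Y\subseteq T$ be the set of vertices of $T$ with no in-arc in $B$, so $|B|=|T|-|Y|$. Let $S_0$ be $Y$ together with all $B$-descendants of $Y$, and for $i\ge0$ let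
$$U_{i+1}=N^-(S_i)\setminus S_i,\qquad S_{i+1}=S_i\cup\{\text{proper }B\text{-descendants of vertices of }U_{i+1}\}.$$
Proper descendants are heads of arcs of $B$, so $S_0\subseteq S_1\subseteq\cdots\subseteq T$. Each $S_i$ is closed under taking $B$-descendants. If $S_i=S_{i+1}$ then $U_{i+1}=U_{i+2}$, so the sequence is constant from there on. It can grow strictly at most $N:=|V(D)|$ times, so $S_N=S_{N+1}$.

Choose $B$ with $|B|$ maximum and, subject to this, with $(|S_0|,|S_1|,\dots,|S_N|)$ lexicographically minimum. Suppose, for a contradiction, that $Y\ne\emptyset$.

**Step 2: the search cannot end with all tails saturated.** Suppose all vertices of $U:=U_{N+1}$ are saturated. Let $S:=S_N=S_{N+1}$, so $U=N^-(S)\setminus S$. Each vertex of $U$ has $d$ children in $B$, and these $d|U|$ children are distinct because in-degrees in $B$ are at most $1$. They lie in $S_{N+1}=S$, and none is in $Y$, since each has an in-arc. As $Y\subseteq S$ is nonempty, $|S|\ge d|U|+1$, which contradicts (1).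

**Step 3: choose the arc used to reroute.** By Step 2 there is a least $j\in\{0,\dots,N\}$ such that $U_{j+1}$ contains an unsaturated vertex $x$. Pick an arc $x\to w$ of $D$ with $w\in S_j$; here $x\notin S_j$. We record three facts.

(i) $x$ is not a $B$-descendant of $w$, since $S_j$ is closed under descendants.

(ii) If $j\ge1$, then $w\notin S_{j-1}$. Otherwise $x\in N^-(S_{j-1})$ and $x\notin S_{j-1}$, so $x\in U_j$, contradicting the choice of $j$.

(iii) Neither $x$ nor a proper $B$-ancestor of $x$ lies in $Y\cup U_1\cup\dots\cup U_j$. If one of them were in $Y$, then $x\in S_0\subseteq S_j$. If a proper ancestor were in $U_i$ with $i\le j$, then $x\in S_i\subseteq S_j$. Finally $x\notin U_i$ for $i\le j$, because by the choice of $j$ those sets contain only saturated vertices.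

**Step 4: make the change.** If $w\in Y$, then $w\in T$ has no in-arc in $B$, the vertex $x$ is unsaturated, and by (i) no cycle closes. So $B+xw$ is a larger admissible branching, a contradiction. Hence $w\in T\setminus Y$ has a $B$-parent $w^-$. Let $B'=B-w^-w+xw$. By (i) and since $x$ is unsaturated, $B'$ is admissible. It has the same heads as $B$, so $|B'|=|B|$ and $Y$ is the same. Write $S_i',U_i'$ for the sets belonging to $B'$.

Let $M$ consist of $w$ and its $B$-descendants. By (i), $x\notin M$. The backward walk from a vertex outside $M$ never uses $w^-w$, so vertices outside $M$ have the same ancestors in $B$ and in $B'$. The backward walk from $v\in M$ goes to $w$ inside $M$; in $B$ it then continues through the proper ancestors of $w$, all outside $M$, and in $B'$ it continues with $x$ and the proper $B$-ancestors of $x$. So the proper $B'$-ancestors of $v$ are its proper $B$-ancestors lying in $M$, together with $x$ and the proper $B$-ancestors of $x$.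

**Step 5: compare $S_0'$ with $S_0$.** All vertices of $M$ have in-arcs in $B$, so $M\cap Y=\emptyset$. By (iii) and the description of ancestors, no vertex of $M$ has a $B'$-ancestor in $Y$. So $S_0'\cap M=\emptyset$, and $S_0'=S_0\setminus M$.

If $j=0$, then $w\in S_0\setminus S_0'$, so $|S_0'|<|S_0|$, which contradicts minimality. If $j\ge1$, then $w\notin S_0$ by (ii), so no ancestor of $w$ is in $Y$. Every $B$-ancestor of a vertex of $M$ is in $M$ or is a proper ancestor of $w$, so $S_0\cap M=\emptyset$ and $S_0'=S_0$.

**Step 6: compare $S_i'$ with $S_i$ for $1\le i\le j$.** Let $j\ge1$. We go up in $i$, assuming $S_{i-1}'=S_{i-1}$. Then $U_i'=U_i$, since these sets depend only on $D$ and $S_{i-1}$.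

First, $S_i'\subseteq S_i$. Let $v$ have a proper $B'$-ancestor $y\in U_i$. By (iii), $y$ is neither $x$ nor a proper ancestor of $x$ if $v\in M$. So, whether $v\in M$ or not, $y$ is also a proper $B$-ancestor of $v$, and $v\in S_i$.

Suppose $i<j$. Let $v$ have a proper $B$-ancestor $y\in U_i$. If $v\notin M$, then $y$ is a proper $B'$-ancestor too. If $v\in M$ and $y\in M$, the same is true. If $v\in M$ and $y\notin M$, then $y$ is a proper $B$-ancestor of $w$, so $w\in S_i\subseteq S_{j-1}$, contradicting (ii). So $v\in S_i'$ in all cases, and $S_i'=S_i$.

Suppose $i=j$. Then $w\in S_j$. But $w\notin S_{j-1}=S_{j-1}'$, and the proper $B'$-ancestors of $w$ are $x$ and the proper $B$-ancestors of $x$, none of which is in $U_j=U_j'$ by (iii). So $w\notin S_j'$. Thus $|S_j'|<|S_j|$ while the earlier entries are unchanged, which contradicts minimality. Hence $Y=\emptyset$. $\square$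

In the example of Section 3, start with $B=\{a\to b\}$. Here $Y=\{a\}$, $S_0=\{a,b\}$, $U_1=\{c,c'\}$, and $c$ is unsaturated. Using $c\to a$ enlarges $B$. Using $c\to b$ instead gives $B'=\{c\to b\}$ with $S_0'=\{a\}$, so the first entry drops from $2$ to $1$.

**Proof of Theorem C.** Let $d\le k$, and take $B_{k+1}=B$ from Lemma 3. In $D-A(B)$ every in-degree is at most $k$. Moreover $\gamma(D-A(B))\le\gamma(D)\le\frac{Kd}{d+1}\le k$, the last step because $(k+1)d\le k(d+1)$ is the same as $d\le k$. By Frank's theorem $D-A(B)$ decomposes into $k$ branchings.

For the last statement, let $d\ge k$ and $\gamma(D)\le k$. Apply the first part with $d$ replaced by $k$, where the bound equals $k$. It gives a decomposition with $\Delta^+(B_{k+1})\le k\le d$. $\square$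

## 5. A tree that makes its root spend $k$ arcs

For $d>k$, Lemma 3 is still true, but $\frac{Kd}{d+1}>k$, and removing $B$ may leave a digraph with $\gamma>k$. Here is the smallest instance of the gadget used below, with $k=1$. Take a root $q$, children $c_1,c_2$, and leaves $p_1,p_2$ below $c_1$ and $p_3,p_4$ below $c_2$. Direct all tree edges toward the root and add the arcs $q\to p_1,\dots,q\to p_4$. There are $7$ vertices and $10$ arcs, and $T=\{q,c_1,c_2\}$. We shall see in Section 7 that $\gamma=5/3$, which equals $\frac{Kd}{d+1}$ for $d=5$. The branching $\{p_1\to c_1,\ p_3\to c_2,\ c_1\to q\}$ contains an arc into every full vertex and has out-degrees at most $1$, so Lemma 3 could have returned it. But its complement contains the directed cycle $q\to p_4\to c_2\to q$, so it is not a branching. A good $B$ must also take an arc from $q$ to some leaf. For instance, $\{p_3\to c_2,\ c_2\to q,\ q\to p_1,\ p_1\to c_1,\ q\to p_2\}$ and its complement $\{p_2\to c_1,\ c_1\to q,\ q\to p_3,\ q\to p_4,\ p_4\to c_2\}$ are both branchings.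

So this gadget forces the root to spend an arc in each branching. For general $k$, let $\mathcal T_q$ be the complete $K$-ary tree of depth $h\ge2$ with root $q$. Direct each tree edge from child to parent, and for each leaf $p$ (a node at depth $h$) add $k$ parallel arcs $q\to p$. The root and all other non-leaf nodes have in-degree $K$, and leaves have in-degree $k$.

**Lemma 4.** Suppose this gadget sits inside a digraph $D$ in which no further arc has its head in $V(\mathcal T_q)$. In every decomposition of $D$ into $K$ branchings, every branching contains at least $k$ arcs from $q$ to leaves of $\mathcal T_q$.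

**Proof.** Let $\ell$ be the number of leaves. Every branching of the decomposition contains exactly one arc into each non-leaf node, because these have in-degree $K$. Walk backward from $q$ along the arcs of one branching: the walk goes from $q$ to a child, to a grandchild, and so on, until it reaches a leaf $p$. If the branching contained an arc $q\to p$, it would contain a directed cycle. So each branching contains no arc into at least one leaf, hence at most $\ell-1$ arcs into leaves. There are $k\ell$ arcs into leaves in all, and the $k$ branchings other than a given branching $B$ take at most $k(\ell-1)$ of them. So $B$ contains at least $k$, and their tail is $q$. $\square$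

One can also count, which ties the lemma to density. Let $X=V(\mathcal T_q)$. Then $e(X)=K|X|-\ell$, and the other $k$ branchings, being forests, contain at most $k(|X|-1)$ of these arcs. So $B$ contains at least $|X|-\ell+k$ of them. They have distinct heads and only $|X|-\ell$ nodes are non-leaves, so at least $k$ of the heads are leaves.

## 6. Hubs, shared vertices, and the forced out-degree

Lemma 4 leaves each root at most $d-k$ further arcs in a branching with out-degrees at most $d$. We now connect many roots so that together they need more.

Suppose roots, called hubs, form the vertex set $Q$ of a multigraph $H$, and each edge of $H$ gives one new full vertex whose in-arcs come from the two ends of that edge. Each branching must send an arc from a hub to each new vertex, that is, $|E(H)|$ arcs in total. By Lemma 2, with $S$ the set of new vertices, the hypothesis $\gamma\le\frac{Kd}{d+1}$ forces $|E(H)|\le d(|Q|-1)$ when $E(H)\neq\emptyset$. So the new vertices alone do not overload hubs of capacity $d$. But if the capacity is only $d-k$, an overload means $|E(H)|>(d-k)|Q|$, and there is room between $(d-k)|Q|$ and $d(|Q|-1)$ as soon as $k|Q|>d$.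

**Construction of $D(H,h)$.** Let $k\ge1$, $h\ge2$, and let $H$ be a finite loopless multigraph with vertex set $Q\ne\emptyset$.

- Every $q\in Q$ is a vertex, called a hub.
- For every edge $f=qq'$ of $H$ there is a vertex $w_f$, with $k$ parallel arcs $q\to w_f$ and one arc $q'\to w_f$ (ends ordered arbitrarily).
- Every $q\in Q$ is the root of its own gadget $\mathcal T_q$ of depth $h$ from Section 5, whose other nodes are new vertices.

Each $w_f$, each hub and each non-leaf tree node has in-degree $K$, and each leaf has in-degree $k$. So $\Delta^-(D(H,h))\le k+1$.

**Claim 1.** If $D=D(H,h)$ decomposes into $K$ branchings and $B$ is any one of them, then $\sum_{q\in Q}d_B^+(q)\ge|E(H)|+k|Q|$. Hence if $|E(H)|>(d-k)|Q|$, then every branching of every decomposition of $D$ into $k+1$ branchings has a vertex of out-degree $>d$.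

**Proof.** Each $w_f$ has in-degree $K$, and each of the $K$ branchings contains at most one arc into it. So $B$ contains exactly one arc into $w_f$, and its tail is a hub. This gives $|E(H)|$ arcs of $B$ with tail in $Q$. All arcs with head in $V(\mathcal T_q)$ belong to the gadget of $q$, so Lemma 4 gives at least $k$ arcs of $B$ from $q$ to leaves of $\mathcal T_q$, for each $q\in Q$. These are different from the arcs into the $w_f$, and the sum follows. If $|E(H)|>(d-k)|Q|$, the sum exceeds $d|Q|$, so some hub has out-degree $>d$ in $B$. $\square$

## 7. The density of the construction

It remains to bound $\gamma(D(H,h))$. Each tree meets the rest of $D$ only in its hub, so if a tree contributes at most $g$ arcs per non-root node, the hub part and the tree parts can be bounded separately and added.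

**Claim 2.** Let $k+\frac1K\le g\le K$, and suppose that

(a) $K|E(H')|\le g\,(|E(H')|+|V(H')|-1)$ for every nonempty sub-multigraph $H'$ of $H$;

(b) whenever $C$ is the node set of a connected subgraph of the depth-$h$ complete $K$-ary tree containing the root, with $a$ leaves of the tree and $b$ nodes that are neither root nor leaf, then $Ka+b\le g(a+b)$.

Then $\gamma(D(H,h))\le g$.

**Proof.** **Step 1: one tree.** Let $Y\subseteq V(\mathcal T_q)\setminus\{q\}$, and let $e_q(Y)$ be the number of arcs with both ends in $Y\cup\{q\}$. We show that $e_q(Y)\le g|Y|$. Take the components of the forest $\mathcal T_q[Y\cup\{q\}]$, and assign to each component its tree edges together with the $k$ arcs from $q$ to each leaf in it. This accounts for all arcs counted by $e_q(Y)$. Consider a component with $a$ leaves of $\mathcal T_q$ and $b$ nodes that are neither leaf nor $q$.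

If the component contains $q$, it has $a+b$ tree edges, so it is assigned $a+b+ka=Ka+b\le g(a+b)$ arcs, by (b).

If it does not contain $q$ and $b=0$, it is a single leaf, since two leaves are never adjacent. It is assigned $k\le g$ arcs.

If it does not contain $q$ and $b\ge1$, it has $a+b-1$ tree edges and is assigned $Ka+b-1$ arcs. All its $a+b-1$ nodes other than the top node are children of its $b$ non-leaf nodes, so $a+b-1\le Kb$, that is, $a\le kb+1$. We need $Ka+b-1\le g(a+b)$, that is, $(K-g)a\le(g-1)b+1$. Since $K-g\ge0$, it suffices to check $a=kb+1$, where the inequality becomes
$$(kK+1)b+k\le g(Kb+1).$$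
This holds because $g\ge k+\frac1K$ and $(k+\frac1K)(Kb+1)=(kK+1)b+k+\frac1K$.

The numbers $a+b$ add up to $|Y|$ over the components, which gives $e_q(Y)\le g|Y|$.

**Step 2: the whole digraph.** Let $X\subseteq V(D)$ with $|X|\ge2$, and put $Y_q=X\cap V(\mathcal T_q)\setminus\{q\}$. If $X$ contains no hub, then $D[X]$ has only tree edges, so it is a forest, and $e(X)\le|X|-1\le g(|X|-1)$.

Let $X\cap Q\ne\emptyset$. Let $W_2$ be the set of $w_f\in X$ with both ends of $f$ in $X$, and $W_1$ the set of other $w_f\in X$. By (a), applied to the multigraph with vertex set $X\cap Q$ and edges $f$ with $w_f\in W_2$, the arcs into $W_2$ number $K|W_2|\le g(|W_2|+|X\cap Q|-1)$. Each vertex of $W_1$ receives arcs from at most one hub in $X$, so at most $k$ arcs of $D[X]$; this gives at most $k|W_1|\le g|W_1|$ arcs. The arcs of $D[X]$ in the gadget of $q$ number at most $g|Y_q|$: for $q\in X$ by Step 1, and for $q\notin X$ because they form a forest on $Y_q$ and $g\ge1$. Every arc of $D[X]$ has been counted. Summing,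
$$e(X)\le g\Big(|W_2|+|X\cap Q|-1+|W_1|+\sum_q|Y_q|\Big)=g(|X|-1).\qquad\square$$

The seven-vertex gadget of Section 5 is $D(H,2)$ with $k=1$ and $H$ a single vertex. Take $g=5/3\ge k+\frac1K=\frac32$. Condition (a) is trivial, and (b) reads $2a+b\le\frac53(a+b)$, that is, $a\le2b$, which holds because every leaf in $C$ has its parent in $C$. So $\gamma\le5/3$, and the whole gadget, with $10$ arcs on $7$ vertices, gives equality.

The number $k+\frac1K$ is also the limit density of whole trees. The whole tree has $a=K^h$ leaves and $b=K+\dots+K^{h-1}=\frac{K^h-K}{k}$ other non-root nodes, so $a-kb=K$, and from $K(Ka+b)-(kK+1)(a+b)=ka-k^2b=k(a-kb)=kK$ we get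
$$\frac{Ka+b}{a+b}=k+\frac1K+\frac{k}{a+b}.\tag{2}$$
Deeper trees are less dense, but they always stay above $k+\frac1K$. For $k=1$, depth $2$ gives $5/3$ and depth $3$ gives $11/7$. With $d=4$ the allowed density is $8/5$, so depth $2$ is too dense and depth $3$ is not excluded. This suggests $h=3$ in what follows.

## 8. Counterexamples for $d\ge k+2$, $(k,d)\ne(1,3)$

**Proof of Theorem A.** The hypothesis says exactly that $d\ge k+2$ and $k(d-k-1)\ge2$: for $k\ge2$ the second inequality follows from the first, and for $k=1$ it says $d\ge4$. Let $H$ be the path $q_1q_2\dots q_{d+1}$ with each edge replaced by $d$ parallel edges. Let $D=D(H,3)$ and $g=\frac{Kd}{d+1}<K$. We already know that $\Delta^-(D)\le k+1$.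

**Step 1: every branching has a vertex of out-degree $>d$.** We have $|E(H)|=d^2$ and $|Q|=d+1$, and
$$(d-k)|Q|=(d-k)(d+1)=d^2+d-k(d+1)<d^2.$$
Apply Claim 1.

**Step 2: the range of $g$.** Since $g=K-\frac K{d+1}$ and $k=K-1$,
$$g\ge k+\frac1K\iff1-\frac1K\ge\frac K{d+1}\iff k(d+1)\ge K^2\iff k(d-k-1)\ge1,\tag{3}$$
which holds. The last equivalence uses $K^2=k^2+2k+1$.

**Step 3: condition (a).** For $g=\frac{Kd}{d+1}$ it reads $(d+1)|E(H')|\le d(|E(H')|+|V(H')|-1)$, that is, $|E(H')|\le d(|V(H')|-1)$. This holds because $H'$ lies in a thickened path: it has at most $|V(H')|-1$ adjacent pairs, each joined by at most $d$ edges.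

**Step 4: condition (b).** It reads $(K-g)a\le(g-1)b$. Since $K-g=\frac K{d+1}$ and $g-1=\frac{kd-1}{d+1}$, it says $Ka\le(kd-1)b$. Let $b_1,b_2$ be the numbers of nodes of $C$ at depths $1$ and $2$. Since $C$ is connected and contains the root, it contains the parent of each of its other nodes, so $b_2\le Kb_1$ and $a\le Kb_2$. Hence $b=b_1+b_2\ge\frac{K+1}{K}b_2$ and
$$Ka\le K^2b_2\le\frac{K^3}{K+1}\,b.$$
On the other hand, $kd=k(k+1)+k(d-k-1)\ge k(k+1)+2$, so
$$kd-1\ge k(k+1)+1=K^2-K+1=\frac{K^3+1}{K+1}>\frac{K^3}{K+1}.$$
So (b) holds, and Claim 2 gives $\gamma(D)\le\frac{Kd}{d+1}=k+\frac{d-k}{d+1}$. $\square$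

For $k=1$, $d=4$ this is a digraph with $5$ hubs, $16$ vertices $w_f$, and $2+4+8=14$ further nodes in each of $5$ binary trees, which makes $5+16+70=91$ vertices. In any decomposition into two branchings, each branching has at least $16+5=21$ arcs leaving the five hubs, and $21>4\cdot5$. Decompositions into $k+1$ branchings do exist for the digraphs of Theorem A, by Frank's theorem, since $\gamma(D)\le g<K$ and $\Delta^-(D)\le K$; only the bound on out-degrees fails.

## 9. Lower density: a thickened cycle with one chord

The path $H$ above had more edges than Claim 1 needs. We only need slightly more than $d-k$ edges per hub, and we may take trees of any depth.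

**Proof of Theorem B.** Let $m=d-k\ge1$ and $g>\max\{K-\frac K{m+1},\,k+\frac1K\}$. This maximum is less than $K$, and decreasing $g$ only strengthens the statement, so we may assume $g<K$. Since $K-\frac K{m+1}=\frac{Km}{m+1}$, the number $\varepsilon=g-\frac{Km}{m+1}$ is positive.

**Step 1: choose $H$ with just enough edges.** Let $t\ge2$ satisfy $\varepsilon(m+1)(t+1)\ge K$. Let $H$ be the cycle on $2t$ hubs with every edge of multiplicity $m$, plus one additional edge (the chord) joining two antipodal hubs. These two hubs are at distance $t\ge2$, so they are not adjacent on the cycle. Then $|E(H)|=m|Q|+1>(d-k)|Q|$, so Claim 1 applies for every $h$.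

**Step 2: condition (a).** Let $H'$ have $j\ge1$ vertices and $E'$ edges. We need $KE'\le g(E'+j-1)$, that is, $(K-g)E'\le g(j-1)$, where $K-g>0$.

Suppose first that the underlying simple graph of $H'$ is a forest. It has at most $j-1$ adjacent pairs, each joined by at most $m$ edges, so $E'\le m(j-1)$. It is enough that $(K-g)m\le g$, that is, $Km\le g(m+1)$, which holds since $g>\frac{Km}{m+1}$.

Otherwise $H'$ contains a cycle of the simple graph underlying $H$, which is a $2t$-cycle with a chord between antipodal vertices. The cycles there have length $2t$ or $t+1$, so $j\ge t+1$. A set of $j$ vertices contains at most $j$ adjacent pairs of the $2t$-cycle, so $E'\le mj+1$. It suffices that the inequality holds for $E'=mj+1$, where it reads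
$$K(mj+1)\le g(m+1)j=Kmj+\varepsilon(m+1)j,$$
that is, $K\le\varepsilon(m+1)j$. This holds since $j\ge t+1$.

**Step 3: condition (b), for deep trees.** Let $b_i$ be the number of nodes of $C$ at depth $i$. As $C$ contains the parent of each of its nodes other than the root, $b_{i+1}\le Kb_i$ for $1\le i\le h-2$, and $a\le Kb_{h-1}$. So
$$b=\sum_{i=1}^{h-1}b_i\ge b_{h-1}\sum_{i=0}^{h-2}K^{-i}=b_{h-1}\,\frac{K(1-K^{1-h})}{k},\qquad a\le Kb_{h-1}\le\frac{kb}{1-K^{1-h}}.$$
Condition (b) is $(K-g)a\le(g-1)b$. Since $g>k+\frac1K$, we have $K-g<1-\frac1K=\frac kK$, and therefore
$$(K-g)k<\frac{k^2}{K}=\frac{(K-1)^2}{K}=K-2+\frac1K=k+\frac1K-1<g-1.$$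
The inequality is strict, so $(K-g)\frac{k}{1-K^{1-h}}\le g-1$ for $h$ large enough, and (b) holds for such $h$.

By Claims 1 and 2, $D(H,h)$ is the required digraph. $\square$

**Remark (comparison with the conjectured bound).** Always $K-\frac K{d-k+1}<K-\frac K{d+1}=\frac{Kd}{d+1}$. By (3) with strict inequalities, $k+\frac1{k+1}<\frac{Kd}{d+1}$ if and only if $k(d-k-1)>1$, that is, $k(d-k-1)\ge2$. So in all cases of Theorem A even a strictly smaller bound on $\gamma$ does not suffice.

**Remark (why the construction stops).** If $d=k+1$, then $k(d-k-1)=0$, and (3) gives $\frac{Kd}{d+1}<k+\frac1K$. If $(k,d)=(1,3)$, both sides equal $\frac32$. By (2), every $D(H,h)$ contains a tree of density greater than $k+\frac1K$, so in these cases no $D(H,h)$ satisfies the hypothesis of the conjecture. This says nothing about whether the conjecture is true there.
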